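# Spherical designs on $m$ parallel hyperplanes

## 1. The theorem and its five conditions

**Theorem 1.** Let $d\ge 3$ and $m\ge 2$ be integers. The following conditions are equivalent.

- (C1) There is an $m$-stiff configuration in $S^{d-1}$.
- (C2) All weights of the $m$-point Gauss quadrature for $(1-x^2)^{(d-3)/2}dx$ on $[-1,1]$, normalized to mass $1$, are rational.
- (C3) The squares of all zeros of the Gegenbauer polynomial $C_m^{(\lambda)}$, $\lambda=\frac{d-2}{2}$, are rational.
- (C4) $m\in\{2,3\}$; or $m=4$ and $6(d+1)(d+2)$ is the square of a rational number; or $m=5$ and $10(d+1)(d+4)$ is the square of a rational number.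
- (C5) $m\in\{2,3\}$; or $m=4$ and
$$d=\frac{(5+2\sqrt6)^\ell+(5-2\sqrt6)^\ell-6}{4}$$
for some integer $\ell>1$; or $m=5$ and $d$ is one of
$$\frac{3\left((19+6\sqrt{10})^{\ell_1}+(19-6\sqrt{10})^{\ell_1}\right)-10}{4},$$
$$\frac{(7+2\sqrt{10})(19+6\sqrt{10})^{\ell_2}+(7-2\sqrt{10})(19-6\sqrt{10})^{\ell_2}-10}{4},$$
$$\frac{(7-2\sqrt{10})(19+6\sqrt{10})^{\ell_3}+(7+2\sqrt{10})(19-6\sqrt{10})^{\ell_3}-10}{4}$$
for some integers $\ell_1,\ell_2,\ell_3\ge1$.

The equivalence of (C1) and (C5) is a conjecture stated in Eiichi Bannai, Hirotake Kurihara, Hiroshi Nozaki, "On the existence and non-existence of spherical $m$-stiff configurations", arXiv:2504.17184 (2025). Theorem 1 says that the conjecture is true. We now unpack the words.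

**Definition (spherical design).** A finite set $X\subset S^{d-1}$ is a spherical $t$-design if
$$\frac1{|X|}\sum_{x\in X}f(x)=\frac1{|S^{d-1}|}\int_{S^{d-1}}f(x)\,dx$$
for every polynomial $f$ of degree at most $t$, where $|S^{d-1}|$ is the surface measure of the sphere.

On the circle $S^1$, a regular $M$-gon is an $(M-1)$-design: a polynomial of degree at most $t$ restricts to a trigonometric polynomial of degree at most $t$, and the average of $e^{ij\theta}$ over the $M$-gon is $0$ for $0<|j|<M$. In $\mathbb R^d$, the cross-polytope $\{\pm\mathbf e_1,\dots,\pm\mathbf e_d\}$, where $\mathbf e_j$ are the standard basis vectors, is a $3$-design: odd monomials average to $0$ by $x\mapsto -x$, and the average of $x_ix_j$ is $\frac1d$ if $i=j$ and $0$ otherwise, as on the sphere.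

**Definition (stiff configuration).** For $z\in S^{d-1}$ put $D(z,X)=\{\langle z,x\rangle:x\in X\}$. The finite set $X\subset S^{d-1}$ is $m$-stiff if it is a spherical $(2m-1)$-design and some $z\in S^{d-1}$ satisfies $|D(z,X)|\le m$.

In plain words, $X$ averages polynomials correctly up to degree $2m-1$, yet it lies on at most $m$ parallel hyperplanes. The case $m=1$ is trivial, so $m\ge2$ throughout. The cross-polytope is $2$-stiff for every $d$: take $z=(1,\dots,1)/\sqrt d$, so that $D(z,X)=\{\pm1/\sqrt d\}$.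

Conditions (C2) and (C3) concern orthogonal polynomials. If $x$ is uniform on $S^{d-1}$, then $\langle z,x\rangle$ has distribution
$$d\mu=c\,(1-x^2)^{(d-3)/2}dx\quad\text{on }[-1,1],$$
a probability measure. Let $G$ be its monic orthogonal polynomial of degree $m$; it is proportional to $C_m^{(\lambda)}$ with $\lambda=\frac{d-2}2$, and it has the parity of $m$. We use three textbook facts. The zeros $x_1,\dots,x_m$ of $G$ are simple and lie in $(-1,1)$. With $L_i$ the Lagrange polynomials of these nodes and $w_i=\int L_i\,d\mu$, the Gauss formula $\int f\,d\mu=\sum_iw_if(x_i)$ holds for all polynomials $f$ of degree at most $2m-1$; applied to $L_i^2$ it gives $w_i>0$, and applied to $1$ it gives $\sum w_i=1$. Finally, $G$ satisfies Gegenbauer's equation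
$$(1-x^2)G''-(2\lambda+1)xG'+m(m+2\lambda)G=0.\qquad(1)$$

The first part of the lecture turns the geometric question (C1) into the arithmetic question (C3). For $m\le5$ that question is a quadratic equation. For $m\ge6$, where (C4) and (C5) are false by definition, we must show that (C3) is false, and this is the main part of the work.

## 2. Point counts on hyperplanes are Gauss weights

**Proposition 2.** (C1) and (C2) are equivalent.

**Step 1: (C1) implies (C2).** The purpose is to show that the design property leaves no freedom: the hyperplanes must sit at the Gauss nodes, and the proportions of points on them must be the Gauss weights.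

Let $X$ be $m$-stiff, let $z$ be as in the definition, and put $h(x)=\prod_{\xi\in D(z,X)}(x-\xi)$. If $|D(z,X)|\le m-1$, then $h^2$ has degree at most $2m-2$, so the average of $h(\langle z,\cdot\rangle)^2$ over $X$ equals $\int h^2d\mu>0$; but this average is $0$. So $\deg h=m$. For a polynomial $q$ of degree at most $m-1$, the product $hq$ has degree at most $2m-1$, so $\int hq\,d\mu$ is the average of $(hq)(\langle z,\cdot\rangle)$ over $X$, which is $0$. A monic polynomial of degree $m$ orthogonal to all lower degrees is $G$, so $h=G$. Now apply the design property to $L_i(\langle z,\cdot\rangle)$, of degree $m-1$. The average over $X$ is the fraction of points with $\langle z,x\rangle=x_i$, and the integral is $w_i$. Hence $w_i\in\mathbb Q$.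

**Step 2: (C2) implies (C1).** The purpose is to build a configuration from rational weights, by placing the right number of points at each height.

Write $w_i=p_i/q$ with positive integers $p_i,q$; then $\sum p_i=q$. Since $d-2\ge1$, there is a spherical $(2m-1)$-design $Y$ on $S^{d-2}$, by Seymour–Zaslavsky, *Averaging sets*, Adv. Math. 52 (1984): spherical $t$-designs exist on $S^r$ for all $r\ge1$ and all $t$. For $y,y'\in S^{d-2}$ the set $\{g\in SO(d-1):gy=y'\}$ has measure $0$, so generic rotations of $Y$ are pairwise disjoint. Let $Y_i$ be a union of $p_i$ disjoint rotated copies of $Y$; it is again a $(2m-1)$-design, with $p_i|Y|$ points. Put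
$$X=\bigcup_{i=1}^m\left\{\left(x_i,\sqrt{1-x_i^2}\,y\right):y\in Y_i\right\}\subset S^{d-1}.$$
Let $f$ be a polynomial of degree at most $2m-1$, and let $\varphi(x)$ be its average over the latitude sphere at height $x$. In coordinates $(x,y)$ with $y\in\mathbb R^{d-1}$, a monomial $x^ay^\beta$ contributes $0$ to $\varphi$ if $|\beta|$ is odd, and a constant times $x^a(1-x^2)^{|\beta|/2}$ if $|\beta|$ is even. So $\varphi$ is a polynomial of degree at most $2m-1$. For fixed $i$ the function $y\mapsto f(x_i,\sqrt{1-x_i^2}\,y)$ is a polynomial of degree at most $2m-1$, so its average over $Y_i$ is $\varphi(x_i)$. A fraction $p_i/q=w_i$ of the points of $X$ lies at height $x_i$, hence the average of $f$ over $X$ is $\sum w_i\varphi(x_i)=\int\varphi\,d\mu$, the spherical mean of $f$. So $X$ is a $(2m-1)$-design on $m$ parallel hyperplanes. This proves Proposition 2.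

Here is the construction for $d=3$, $m=3$. The nodes are $0,\pm\sqrt{3/5}$ and the weights are $\frac8{18},\frac5{18},\frac5{18}$. Place a regular $16$-gon on the equator of $S^2$ and regular $10$-gons at the heights $\pm\sqrt{3/5}$. Each polygon is a $5$-design on its circle, the proportions are $16:10:10=8:5:5$, and the argument of Step 2 shows that these $36$ points form a $3$-stiff configuration.

## 3. Rational weights against rational squared nodes

**Proposition 3.** (C2) and (C3) are equivalent.

**Step 1: Galois conjugation permutes nodes and weights together.** The purpose is to express $w_i$ as a rational function of $x_i$ over $\mathbb Q$.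

Let $M_j=\int x^{2j}d\mu$. Integrating the derivative of $x^{2j+1}(1-x^2)^{(d-1)/2}$ over $[-1,1]$ gives $(2j+1)M_j-(2j+d)M_{j+1}=0$. So all moments are rational (the odd ones vanish), hence $G\in\mathbb Q[x]$. Put $Q(X)=\int\frac{G(x)-G(X)}{x-X}d\mu(x)\in\mathbb Q[X]$. Since $L_i(x)=\frac{G(x)}{(x-x_i)G'(x_i)}$,
$$w_i=\int\frac{G(x)}{(x-x_i)G'(x_i)}\,d\mu=\frac{Q(x_i)}{G'(x_i)}.$$
An automorphism $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ permutes the zeros of $G$, and if $\sigma(x_i)=x_j$, then $\sigma(w_i)=w_j$.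

**Step 2: $w_i=w_j$ only if $x_i=\pm x_j$.** The purpose is to show that the weight determines the node up to sign.

Let $P$ be the monic orthogonal polynomial of degree $m-1$ for $\mu$. The polynomial $P\cdot\frac{G}{x-x_i}$ has degree $2m-2$, and $\frac{G}{x-x_i}$ is monic of degree $m-1$. So the Gauss formula gives
$$\int P^2d\mu=\int P\,\frac{G}{x-x_i}\,d\mu=w_iP(x_i)G'(x_i).$$
Next, the polynomial $R=(1-x^2)G'+mxG$ is a multiple of $P$. Its coefficient at $x^{m+1}$ is $-m+m=0$, and it has the parity of $m-1$, so $\deg R\le m-1$. For $\deg q\le m-2$ we have $\int xGq\,d\mu=0$, and, integrating by parts (the boundary terms vanish since $(1-x^2)^{(d-1)/2}$ is $0$ at $\pm1$),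
$$\int(1-x^2)G'q\,d\mu=-\int G\left[(1-x^2)q'-(d-1)xq\right]d\mu=0,$$
because the bracket has degree at most $m-1$. So $R=\tau P$ for a constant $\tau$, and $\tau P(x_i)=(1-x_i^2)G'(x_i)\ne0$. Together,
$$w_i=\frac{\kappa}{(1-x_i^2)G'(x_i)^2},\qquad \kappa=\tau\int P^2d\mu,\qquad(2)$$
with $\kappa>0$ since $w_i>0$; compare Szegő, *Orthogonal Polynomials*, (15.3.1). Now put $g=(1-x^2)G'^2+m(m+2\lambda)G^2$, so that $g(x_i)=(1-x_i^2)G'(x_i)^2$. By (1),
$$g'=-2xG'^2+2G'\left[(2\lambda+1)xG'-m(m+2\lambda)G\right]+2m(m+2\lambda)GG'=4\lambda xG'^2 .$$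
As $d\ge3$, $\lambda>0$, so $g$ is strictly increasing on $[0,1]$, and it is even. By (2), $w_i$ is strictly decreasing in $|x_i|$. In particular $w_i=w_j$ exactly when $x_i=\pm x_j$ (equal weights at $\pm x_i$ follow from (2), as $G'^2$ is even).

**Step 3: conclusion.** The purpose is to combine Steps 1 and 2. If all $w_i$ are rational and $\sigma(x_i)=x_j$, then $w_j=\sigma(w_i)=w_i$, so $x_j=\pm x_i$. Thus $x_i^2$ is fixed by every $\sigma$, so it is rational. Conversely, if all $x_i^2$ are rational, then $\sigma(x_i)=\pm x_i$, and $\sigma(w_i)=w_i$ for all $\sigma$, so $w_i\in\mathbb Q$. This proves Proposition 3.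

## 4. Dimension four by cyclotomy

For $d=4$ we can answer (C3) for every $m$ at once. Here $\lambda=1$, and $C^{(1)}_m$ is the Chebyshev polynomial of the second kind, with zeros $\cos\frac{j\pi}{m+1}$, $1\le j\le m$. Their squares are $\frac12\left(1+\cos\frac{2\pi j}{m+1}\right)$. All of these are rational exactly when $\cos\frac{2\pi}{q}$ is rational for $q=m+1$, because $\cos j\theta$ is an integer polynomial in $\cos\theta$. For $q\ge3$ the field $\mathbb Q(\cos\frac{2\pi}q)$ has degree $\varphi(q)/2$, and $\varphi(q)=2$ only for $q=3,4,6$. So for $d=4$ condition (C3) holds exactly for $m=2,3,5$. This agrees with Theorem 1: $6\cdot5\cdot6=180$ is not a square and $10\cdot5\cdot8=20^2$. In (C5), $d=4$ is the case $\ell_3=1$ of the third family, since $(7-2\sqrt{10})(19+6\sqrt{10})=13+4\sqrt{10}$ and $(26-10)/4=4$.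

## 5. The polynomials $F_n$ and the reflection $u\mapsto1-u$

We now replace $G$ by a polynomial of half the degree with explicit coefficients. Notation: $k=\lfloor m/2\rfloor$, $\iota=m-2k\in\{0,1\}$, $b=\frac12+\iota$, and
$$n=d+2k-3+2b,\qquad N=d+2k-3=n-2b,\qquad\nu=2b-n=-N.$$
So $2b$ is $1$ for even $m$ and $3$ for odd $m$. For any integer $n$ let
$$F_n(u)=\sum_{i=0}^k(-1)^ie_iu^{k-i},\qquad e_i=e_i(n)=\binom ki\frac{n(n+2)\cdots(n+2i-2)}{o_i},\qquad o_i=\prod_{j=0}^{i-1}(2b+2j).\qquad(3)$$
All $o_i$ are odd: for $i=1,\dots,5$ they are $1,3,15,105,945$ if $m$ is even and $3,15,105,945,10395$ if $m$ is odd.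

**Lemma 4.** Let $d\ge3$ and let $n,\nu$ be as above.

- (a) The roots of $F_n$ are the numbers $u_i=1/x_i^2$, one for each pair $\pm x_i\ne0$ of zeros of $G$. They are distinct and different from $0$ and $1$. Hence (C3) holds exactly when $F_n$ splits over $\mathbb Q$.
- (b) For every integer $n$, $F_n$ is the only monic polynomial of degree $k$ with
$$u(u-1)F''+\left[\tfrac n2+k-1-(2k+b-2)u\right]F'+k(k+b-1)F=0.\qquad(4)$$
- (c) $F_n(u)=(-1)^kF_\nu(1-u)$ for $\nu=2b-n$. So the roots of $F_\nu$ are the numbers $1-u_i$; they are distinct and different from $0$ and $1$, and $n+2j\ne0$, $\nu+2j\neq0$ for $0\le j\le k-1$.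

*Proof.* (a) Write $G=\sum_jc_jx^{\iota+2j}$. The coefficient of $x^{\iota+2j}$ in (1) gives
$$(\iota+2j+2)(\iota+2j+1)c_{j+1}=\left[(\iota+2j)(\iota+2j+2\lambda)-m(m+2\lambda)\right]c_j=(\iota+2j-m)(\iota+2j+m+2\lambda)c_j .$$
The left factor is $4(j+1)(j+b)$, both for $\iota=0$ and for $\iota=1$. With $m=2k+\iota$, the right factor is $4(j-k)(j+k+\iota+\lambda)$, and $k+\iota+\lambda=k+b+\frac{d-3}2=\frac n2$. So
$$c_{j+1}=-\frac{(k-j)(n+2j)}{(j+1)(2b+2j)}\,c_j,$$
which is the recursion satisfied by $(-1)^je_j$ in (3). Hence $c_j=c_0(-1)^je_j$, with $c_0\ne0$, and $G(x)=c_0x^\iota f(x^2)$ with $f(s)=\sum_j(-1)^je_js^j$ and $F_n(u)=u^kf(1/u)$. The nonzero zeros of $G$ form $k$ pairs $\pm x_i$ with distinct squares in $(0,1)$, and these squares are the roots of $f$. The remaining zero $0$, present for odd $m$, has rational square.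

(b) Insert $F=\sum_ic_iu^{k-i}$ with $c_0=1$ into (4). The operators $u^2\frac{d^2}{du^2}-(2k+b-2)u\frac d{du}+k(k+b-1)$ and $-u\frac{d^2}{du^2}+(\frac n2+k-1)\frac d{du}$ send $u^j$ to $(j-k)(j-k-b+1)u^j$ and to $j(\frac n2+k-j)u^{j-1}$. The coefficient of $u^{k}$ vanishes, and the coefficient of $u^{k-i-1}$ for $0\le i\le k-1$ is $(i+1)(i+b)c_{i+1}+(k-i)(\frac n2+i)c_i$. So (4) is equivalent to the recursion above, which determines all $c_i$ from $c_0=1$.

(c) Let $\tilde F(u)=F_n(1-u)$. Evaluating (4) at $1-u$ and using $\tilde F'(u)=-F_n'(1-u)$ we get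
$$u(u-1)\tilde F''+\left[k+b-1-\tfrac n2-(2k+b-2)u\right]\tilde F'+k(k+b-1)\tilde F=0 .$$
Since $k+b-1-\frac n2=\frac\nu2+k-1$, this is equation (4) for $\nu$. As $(-1)^k\tilde F$ is monic, $(-1)^k\tilde F=F_\nu$ by (b). The claim on roots follows from (a). Finally $n>0$, and $\nu+2j\le-(d+2k-3)+2k-2=-(d-1)<0$ for $j\le k-1$. This proves Lemma 4.

Example: $m=4$, $d=23$. Then $n=25$ and $F_{25}=u^2-50u+225=(u-5)(u-45)$, so (C3) holds, with nodes $\pm\frac1{\sqrt5},\pm\frac1{3\sqrt5}$. Here $\nu=-24$, and $F_{-24}=u^2+48u+176=(u+4)(u+44)$, with roots $1-5$ and $1-45$.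

If $F_n$ splits over $\mathbb Q$, so does $F_\nu$. Since $n\mapsto2b-n$ is an involution, we have a principle that will halve the work:

**Symmetry principle.** Any statement about $n$ deduced only from "$F_n$ and $F_\nu$ split over $\mathbb Q$ with distinct nonzero roots" also holds with $n$ and $\nu$ interchanged.

Moreover $n+\nu=2b$ is odd, so exactly one of $n,\nu$ is even.

## 6. Two Pell equations: $m\le5$

**Proposition 5.** For $m\le5$, (C3) and (C4) are equivalent. For all $m\ge2$, (C4) and (C5) are equivalent.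

**Step 1: $m=2,3$.** The purpose is to dispose of $k=1$: there $F_n$ is linear with rational coefficients, so (C3) always holds.

**Step 2: $m=4$.** The purpose is to solve the quadratic and then the Pell equation. Here $n=d+2$ and $F_n=u^2-2nu+\frac{n(n+2)}3$, and a quarter of the discriminant is $n^2-\frac{n(n+2)}3=\frac{6n(n-1)}9$. So (C3) holds exactly when $6(d+1)(d+2)$ is a square. The square is that of an integer divisible by $6$, so the condition is $(d+1)(d+2)=6Y^2$ with $Y\in\mathbb Z$, that is,
$$X^2-24Y^2=1,\qquad X=2d+3 .$$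
The smallest solution with $Y>0$ is $(5,1)$, so the solutions with $X>0$, $Y\ge0$ are given by $X+Y\sqrt{24}=(5+2\sqrt6)^\ell$, $\ell\ge0$. The number $X$ is always odd, so $d=\frac{X-3}2$ is an integer. For $\ell=0,1$ we get $d=-1,1$, and for $\ell=2$ we get $X=49$, $d=23$; $X$ increases with $\ell$. Hence $d\ge3$ means $\ell\ge2$, and $d=\frac{2X-6}4$ is the formula in (C5).

**Step 3: $m=5$.** The purpose is the same, with the right side $9$ in place of $1$. Here $n=d+4$ and $F_n=u^2-\frac{2n}3u+\frac{n(n+2)}{15}$, and a quarter of the discriminant is $\frac{n^2}9-\frac{n(n+2)}{15}=\frac{10n(n-3)}{225}$. So (C3) holds exactly when $10(d+1)(d+4)$ is a square, that is, $(d+1)(d+4)=10Y^2$, that is,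
$$X^2-40Y^2=9,\qquad X=2d+5 .$$
Let $\varepsilon=19+3\sqrt{40}=19+6\sqrt{10}$, of norm $361-360=1$. For a solution with $X>0$ we have $X+Y\sqrt{40}>0$; multiply it by a power of $\varepsilon$ to get $\xi=X'+Y'\sqrt{40}\in[3\varepsilon^{-1/2},3\varepsilon^{1/2})$. Its conjugate is $9/\xi$, so
$$0<X'=\tfrac12\left(\xi+\tfrac9\xi\right)\le\tfrac32\left(\varepsilon^{1/2}+\varepsilon^{-1/2}\right)=\tfrac32\sqrt{40}<10,$$
using $(\varepsilon^{1/2}+\varepsilon^{-1/2})^2=38+2$. Then $X'^2=9+40Y'^2<100$ leaves $(X',Y')\in\{(3,0),(7,1),(7,-1)\}$. So $X+Y\sqrt{40}$ is $\varepsilon^j$ times $3$ or $7\pm2\sqrt{10}$, with $j\in\mathbb Z$. Conjugation does not change $X$; it replaces $j$ by $-j$ and exchanges $7\pm2\sqrt{10}$. So $X$ is the rational part of $3\varepsilon^j$ $(j\ge0)$, of $(7+2\sqrt{10})\varepsilon^j$ $(j\ge0)$, or of $(7-2\sqrt{10})\varepsilon^j$ $(j\ge1)$, and all these are solutions. For $j=0$ we get $X=3,7$, so $d=-1,1$. For $j=1$ the elements are $57+18\sqrt{10}$, $253+80\sqrt{10}$, $13+4\sqrt{10}$; their coefficients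 are positive, so further multiplication by $\varepsilon$ increases $X$. Thus $j\ge1$ gives $X\ge57,253,13$ respectively, and $d\ge4$. As $X$ is odd, $d=\frac{X-5}2=\frac{2X-10}4$ is an integer, and we obtain exactly the three families of (C5).

Steps 2 and 3 also prove that (C4) and (C5) are equivalent; for $m\ge6$ both are false. This proves Proposition 5.

What remains is the statement: for $m\ge6$ and $d\ge3$, $F_n$ does not split over $\mathbb Q$.

## 7. A square discriminant does not settle $m=6$

After quadratics, one naturally tries the discriminant again. For $m=6$ we have $k=3$, $n=d+4$, and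
$$F_n=u^3-3nu^2+n(n+2)u-\tfrac{n(n+2)(n+4)}{15}.$$
Putting $u=v+n$ gives $v^3-2n(n-1)v-\frac8{15}n(n-1)(2n-1)$. The discriminant $-4p^3-27q^2$ of $v^3+pv+q$ becomes
$$n^2(n-1)^2\left[32n(n-1)-\tfrac{192}{25}(2n-1)^2\right]=\tfrac{32}{25}\,n^2(n-1)^2(n-3)(n+2).\qquad(5)$$
If $F_n$ splits, this is a rational square, so $2(n-3)(n+2)$ is a square. But this condition has infinitely many solutions: if $x^2-2y^2=1$ with $x,y>0$, then $x$ is odd, and for $n=\frac{5x+1}2$ we have $4(n-3)(n+2)=(2n-1)^2-25=25(x^2-1)=50y^2$, so $2(n-3)(n+2)=(5y)^2$. The first one, $x=3$, gives $n=8$, so $d=4$. By Section 4 the roots of $F_8$ are $1/\cos^2\frac{j\pi}7$, which are irrational. A square discriminant only tells us that the Galois group of the cubic is inside the alternating group, and that group still contains the cyclic group of order $3$.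

The stronger information is that each root separately is rational. Then for every prime $p$ each root has an integer $p$-adic valuation and a leading digit in $\mathbb F_p$, while the coefficients (3) are products whose valuations we can read off.

## 8. Newton polygons of polynomials that split

Let $v=v_p$ be the $p$-adic valuation, with $v(0)=\infty$. Let $u_1,\dots,u_k\in\mathbb Q$ be nonzero, with elementary symmetric functions $e_0=1,e_1,\dots,e_k$, and order them so that their valuations satisfy $\lambda_1\le\dots\le\lambda_k$. Put $\Lambda_i=\lambda_1+\dots+\lambda_i$.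

**Proposition 6.**

- (N1) $v(e_i)\ge\Lambda_i$, with equality if $i=k$ or $\lambda_i<\lambda_{i+1}$. So the lower convex hull of the points $(i,v(e_i))$, $0\le i\le k$, is the graph of $\Lambda$, and its edges have integer slopes. In particular $\min_{i\ge1}v(e_i)/i=\lambda_1\in\mathbb Z$.
- (N2) For a maximal edge from $i_0$ to $i_0+r$ of slope $\lambda$ put $\rho_j=e_{i_0+j}/(e_{i_0}p^{j\lambda})\bmod p$; so $\rho_j=0$ exactly when the point over $i_0+j$ lies strictly above the edge. Then
$$\sum_{j=0}^r(-1)^j\rho_jV^{r-j}=\prod(V-\bar V_i),\qquad V_i=p^{-\lambda}u_i,$$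
the product taken over the $r$ roots of valuation $\lambda$. So this residual polynomial splits over $\mathbb F_p$ with nonzero roots.

*Proof.* $e_i$ is the sum of $u_S=\prod_{l\in S}u_l$ over $|S|=i$, and $v(u_S)\ge\Lambda_i$. If $i=k$ or $\lambda_i<\lambda_{i+1}$, only $S=\{1,\dots,i\}$ attains $\Lambda_i$, so $v(e_i)=\Lambda_i$. The piecewise linear function $\Lambda$ is convex, lies on or below all points, and passes through the points over $0$, over $k$, and over its break points; so it is the lower hull. If $r$ is the end of its first edge, then $v(e_r)=r\lambda_1$, and $v(e_i)\ge\Lambda_i\ge i\lambda_1$ for all $i$. This is (N1). For (N2), the roots with indices $i_0+1,\dots,i_0+r$ are those of valuation $\lambda$. The sets $S$ of size $i_0+j$ with $v(u_S)=\Lambda_{i_0+j}$ are $\{1,\dots,i_0\}$ together with any $j$ of these indices. Hence $e_{i_0+j}\equiv u_1\cdots u_{i_0}\,p^{j\lambda}e_j(V)$ modulo $p^{\Lambda_{i_0+j}+1}$, where $e_j(V)$ is the elementary symmetric function of the $V_i$; for $j=0$ this reads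 $e_{i_0}\equiv u_1\cdots u_{i_0}$ modulo $p^{\Lambda_{i_0}+1}$. So $\rho_j=e_j(\bar V)$. This proves Proposition 6.

Example: $p=3$ and roots $1,3,6$. Then $(e_1,e_2,e_3)=(10,27,18)$ has valuations $0,3,2$, and $\Lambda=(0,1,2)$. The edge from $1$ to $3$ has slope $1$; $\rho_1=0$ and $\rho_2=\frac{18}{90}\equiv2$, and the residual polynomial is $V^2+2=(V-1)(V-2)$, with the roots $\frac33$ and $\frac63$ modulo $3$.

Often only the endpoints of an edge carry points. Then the residual polynomial is a binomial, and we use the following.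

**Lemma 7.** Let $p\nmid r$ and $c\in\mathbb F_p^*$. If $V^r-c$ splits over $\mathbb F_p$, then $r\mid p-1$.

*Proof.* The derivative $rV^{r-1}$ vanishes only at $0$, so there are $r$ distinct roots in $\mathbb F_p$. Their ratios to one of them are $r$ distinct solutions of $W^r=1$ in the cyclic group $\mathbb F_p^*$, which has $\gcd(r,p-1)$ solutions of this equation. So $r\mid p-1$.

From now on $d\ge3$, $m\ge6$, and we assume that $F_n$ splits over $\mathbb Q$; then so does $F_\nu$. We derive a contradiction for each $m$.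

## 9. Roots repel each other at the prime 2: $m=8,9$ and $m\ge12$

Let $n^*$ be the even one of $n,\nu$, write $n^*=2a$, and let $u_i=2T_i$ be the roots of $F_{n^*}$. The $T_i\in\mathbb Q$ are distinct and nonzero, and their elementary symmetric functions are, by (3),
$$e_i=\binom ki\frac{(a)_i}{o_i},\qquad (a)_i=a(a+1)\cdots(a+i-1),\quad o_i\text{ odd}.\qquad(6)$$
In this section $e_i$ means (6), $v=v_2$, and $\lambda_i,\Lambda_i$ refer to the $T_i$. As the $e_i$ lie in $\mathbb Z_2$, so do the $T_i$. By Lemma 4(c), $(a)_k\ne0$.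

Let us see how far the polygon alone goes. If exactly $r\ge1$ of the $T_i$ are units, then $e_r$ is a unit by (N1). But $(a)_i$ is even for $i\ge2$, so at most one $T_i$ is a unit:
$$\lambda_2\ge1,\quad\text{and no }T_i\text{ is a unit if }e_1=ka/o_1\text{ is even}.\qquad(7)$$
So $\Lambda_s\ge s-1$, a linear bound. The other side, $v(e_s)$, will turn out to be about $v(k!)$, which also grows linearly, so no contradiction appears: nothing in (7) prevents all other roots from having valuation $1$. The differential equation (4) supplies the missing information that few roots can share a valuation.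

**Lemma 8.** For each $\lambda$ at most two of the $T_i$ have valuation $\lambda$. If $T_i=2^\lambda V_i$ and $T_j=2^\lambda V_j$ are two such, then $V_i-V_j\equiv2\pmod4$; hence $V_i+V_j\equiv0$ and $V_iV_j\equiv-1\pmod4$.

*Proof.* At a simple root $u_i$ of $F=F_{n^*}$ we have $F''(u_i)/F'(u_i)=\sum_{j\ne i}\frac2{u_i-u_j}$. By Lemma 4, the roots are distinct and different from $0,1$. So (4), with $\frac{n^*}2=a$, gives the Stieltjes relation
$$\sum_{j\ne i}\frac{2u_i}{u_i-u_j}=\frac{(2k+b-2)u_i-(a+k-1)}{u_i-1}.\qquad(8)$$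
On the right, $u_i=2T_i$ is even, so $u_i-1$ is a unit; $(2k+b-2)u_i=(4k+2b-4)T_i$ lies in $\mathbb Z_2$, and $a+k-1$ is an integer. So the right side is in $\mathbb Z_2$. On the left, the terms are $\frac{2T_i}{T_i-T_j}$. If $v(T_j)\ne v(T_i)$, then $v(T_i-T_j)\le v(T_i)$ and the term is in $\mathbb Z_2$. Hence
$$\sum_j\frac{2V_i}{V_i-V_j}\in\mathbb Z_2,$$
summed over $j\ne i$ in the class of roots with the valuation of $T_i$. Suppose the class has at least two elements. The $V$'s are odd, so their differences are even. Let $\mu\ge1$ be the maximum of $v(V_i-V_j)$ over pairs of the class, attained at $(i,j)$. If also $v(V_i-V_l)=\mu$ for another $l$ in the class, then $V_j-V_l$ is a difference of two elements of valuation exactly $\mu$, so $v(V_j-V_l)\ge\mu+1$, which is impossible. So in the sum for $i$ exactly one term has valuation $1-\mu$, and the others have larger valuation. The sum has valuation $1-\mu$, so $1-\mu\ge0$ and $\mu=1$. Thus all differences in the class are $\equiv2\pmod4$. Three elements are impossible,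 as $(V_1-V_2)+(V_2-V_3)=V_1-V_3$ would read $2+2\equiv2\pmod 4$. Finally, $V_i\equiv V_j+2$ with $V_j$ odd gives $V_i+V_j\equiv2V_j+2\equiv0$ and $V_iV_j\equiv V_j^2+2V_j\equiv1+2\equiv-1\pmod4$. This proves Lemma 8.

In the example $m=4$, $d=23$ we have $n^*=\nu=-24$ and $T=-2,-22$. Both have valuation $1$, and $V=-1,-11$ differ by $10\equiv2\pmod4$.

With (7) and Lemma 8 there is at most one root of valuation $0$ and at most two of each higher valuation, so
$$\lambda_i\ge\left\lfloor\tfrac i2\right\rfloor,\qquad\Lambda_i\ge\left\lfloor\tfrac{i^2}4\right\rfloor.\qquad(9)$$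
The bound on $\Lambda_i$ is now quadratic.

**Proposition 9.** $F_n$ does not split over $\mathbb Q$ for $m=8,9$ and for $m\ge12$.

**Step 1: one factor $a+s$ is highly divisible by $2$.** The purpose is to compute $v(e_s)$ exactly for one $s$ near $k$. Let $k\ge4$, so $\lambda_k\ge2$.

Case A: $\lambda_{k-1}<\lambda_k$. By (N1), $\lambda_k=v(e_k)-v(e_{k-1})$, and $e_k/e_{k-1}$ is $\frac{a+k-1}k$ times an odd unit. So $v(a+k-1)=\lambda_k+v(k)$. Put $s=k-1$.

Case B: $\lambda_{k-1}=\lambda_k$. By Lemma 8, $\lambda_{k-2}<\lambda_{k-1}$, so $2\lambda_k=v(e_k)-v(e_{k-2})$, which says $v\left((a+k-2)(a+k-1)\right)=2\lambda_k+v\binom k2$. One of the two consecutive integers is odd. Let $a+s$, $s\in\{k-2,k-1\}$, be the even one; then $v(a+s)=2\lambda_k+v\binom k2$.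

In both cases $M=v(a+s)\ge\lambda_k$. If $2^M>s$, then for $0\le j<s$ we have $0<s-j<2^M$, so $v(a+j)=v\left((a+s)-(s-j)\right)=v(s-j)$. Hence
$$v(e_s)=v\binom ks+v(s!)=\begin{cases}v(k!)&\text{if }s=k-1,\\ v(k!)-1&\text{if }s=k-2,\end{cases}\qquad(10)$$
since $k\cdot(k-1)!=k!$ and $\binom k2(k-2)!=k!/2$.

**Step 2: $k\ge6$, that is, $m\ge12$.** The purpose is to compare the quadratic bound (9) with (10). We have $M\ge\lambda_k\ge\lfloor k/2\rfloor=h\ge3$, and $2^h\ge2h+1\ge k>s$, so (10) applies. By (N1) and (9), $\lfloor s^2/4\rfloor\le\Lambda_s\le v(e_s)$. Recall $v(k!)\le k-1$, and note that $\lfloor s^2/4\rfloor\ge\frac{s^2-1}4>s$ for $s\ge5$. If $s=k-1$, then $s\ge5$ and $v(e_s)=v(k!)\le k-1=s<\lfloor s^2/4\rfloor$, a contradiction. If $s=k-2\ge5$, then $v(e_s)\le k-2=s<\lfloor s^2/4\rfloor$, a contradiction. The last possibility is $k=6$, $s=4$: $v(e_4)=v(720)-1=3<4=\lfloor 16/4\rfloor$, a contradiction.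

**Step 3: $k=4$, that is, $m=8,9$.** The purpose is to treat the case where the sizes alone do not suffice and the residues of Lemma 8 are needed. Since $e_1=4a/o_1$ is even, no $T_i$ is a unit by (7), so $\lambda_1,\lambda_2\ge1$ and, by Lemma 8, $\lambda_3,\lambda_4\ge2$.

Suppose $s=3$. In Case A, $M=\lambda_4+2\ge4$; in Case B, $M=2\lambda_4+1\ge5$. So (10) gives $v(e_3)=v(4!)=3$. But $\Lambda_3\ge1+1+2=4$, a contradiction.

Suppose $s=2$. This is Case B, with $\lambda_3=\lambda_4=\lambda\ge2$ and $v(a+2)=2\lambda+1\ge5$; so (10) gives $v(e_2)=v(4!)-1=2$. As $\lambda_2<\lambda_3$, (N1) gives $\lambda_1+\lambda_2=2$, so $\lambda_1=\lambda_2=1$. By Lemma 8,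
$$T_1T_2=4V_1V_2\equiv-4\pmod{16},\quad T_1+T_2=2(V_1+V_2)\equiv0\pmod8,$$
$$T_3+T_4=2^\lambda(V_3+V_4)\equiv0\pmod{16},\quad T_3T_4\equiv0\pmod{16}.$$
So $e_2=T_1T_2+(T_1+T_2)(T_3+T_4)+T_3T_4\equiv-4\pmod{16}$. On the other hand $a\equiv-2\pmod{32}$, so $a(a+1)\equiv2\pmod{32}$ and $e_2=6a(a+1)/o_2\equiv12/o_2\pmod{16}$ with $o_2\in\{3,15\}$. For $o_2=3$ this is $4$, and for $o_2=15\equiv-1$ it is $-12\equiv4$. Since $4\not\equiv-4\pmod{16}$, we have a contradiction, and Proposition 9 is proved.

For $k=5$ the comparison is too weak: with $s=3$ in Case B, $M\ge5$, so (10) gives $v(e_3)=v(5!)-1=2$, and (9) only says $\Lambda_3\ge2$. So $m=10,11$ need other primes. For $k=3$ the prime $2$ still gives something.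

**Proposition 10.** If $k=3$, then exactly one of $n,N$ is even, and it is $2$ times an odd number.

*Proof.* Since $N=-\nu$, we must show that $a$ is odd. Suppose $a$ is even. Then $e_1=3a/o_1$ is even, no $T_i$ is a unit, and $\lambda_1,\lambda_2\ge1$, $\lambda_3\ge2$ by Lemma 8. From $v(e_2)=v(3a(a+1)/o_2)=v(a)$ we get $v(a)\ge\Lambda_2\ge2$, so $v(a+2)=1$ and $\Lambda_3=v(e_3)=v(a)+1$. If $\lambda_2<\lambda_3$, then $\Lambda_2=v(e_2)=v(a)$ and $\lambda_3=1$, a contradiction. If $\lambda_2=\lambda_3$, then $\lambda_1<\lambda_2$ by Lemma 8, so $\lambda_1=v(e_1)=v(a)$ and $\lambda_2+\lambda_3=1$, a contradiction. This proves Proposition 10.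

## 10. $m=10$ at the prime 3

**Proposition 11.** $F_n$ does not split over $\mathbb Q$ for $m=10$.

Here $k=5$, $2b=1$, $\nu=1-n$, and from here on $e_i$ again means (3). Let $v=v_3$. The binomials $\binom5i=5,10,10,5,1$ are units at $3$, and $v(o_i)=0,1,1,1,3$ for $i=1,\dots,5$. Lists of valuations are $v(e_1),\dots,v(e_5)$.

**Step 1: $n\not\equiv2\pmod3$.** The purpose is to exclude this class by a fractional slope. If $n\equiv2$, then among $n,n+2,\dots,n+8$ only $n+4$ is divisible by $3$; let $e=v(n+4)\ge1$. The valuations are $0,-1,e-1,e-1,e-3$. Since $\frac{e-3}5\ge-\frac25$, we get $\min v(e_i)/i=-\frac12$, contradicting (N1).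

**Step 2: $n\equiv0\pmod3$, with one exceptional subcase.** The purpose is to exclude all but one shape of $n$. Let $e=v(n)\ge1$ and $e'=v(n+6)\ge1$; $n+2,n+4,n+8$ are units. The valuations are
$$e,\quad e-1,\quad e-1,\quad e+e'-1,\quad e+e'-3 .$$
Suppose $e\ge2$. Then $e'=1$ and the valuations are $e,e-1,e-1,e,e-2$. The line from $(0,0)$ to $(5,e-2)$ has height $\frac{i(e-2)}5$ over $i$, below the points over $1,2,3,4$: for instance $e-1>\frac35(e-2)$ is $5e-5>3e-6$, and $e>\frac45(e-2)$. So there is one edge with only its endpoints on it, and the residual polynomial is $V^5-c$. By Lemma 7 this needs $5\mid2$, a contradiction.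

Suppose $e=1$ and write $n=3n_1$. If $n_1\equiv2\pmod3$, then $n+6=3(n_1+2)$ has $e'=1$, the valuations are $1,0,0,1,-1$, and the first slope is $-\frac15$, a contradiction.

Let $n_1\equiv1\pmod3$. Then $e'\ge2$, and the valuations are $1,0,0,e',e'-2$. Modulo $3$,
$$e_1\equiv0,\qquad e_2=10n_1(n+2)\equiv10\cdot1\cdot2\equiv2,\qquad e_3=2n_1(n+2)(n+4)\equiv2\cdot1\cdot2\cdot1\equiv1.$$
If $e'\ge3$, the polygon has an edge of slope $0$ from $0$ to $3$, with residual polynomial $V^3+2V-1$. On $\mathbb F_3$ we have $V^3=V$, so its value is $3V-1=-1$ everywhere; it has no root, a contradiction. So $e'=2$.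

**Step 3: the subcase $n_1\equiv1$, $e'=2$.** The purpose is to determine the residues of all five roots and then to pass to $F_\nu$, where four roots become divisible by $3$. The valuations are $1,0,0,2,0$, so all roots are units, and with $e_4\equiv0$ the residual polynomial is
$$V^5+2V^3-V^2-e_5 .$$
At $V=\pm1$ its value is $V+2V-1-e_5=2-e_5$. It has a root in $\mathbb F_3^*$, so $e_5\equiv-1$, and it equals $V^5-V^3-V^2+1=(V^2-1)(V^3-1)=(V-1)^4(V+1)$. So four roots of $F_n$ are $\equiv1$ and one is $\equiv-1$. Hence $F_\nu$, with roots $1-u_i$, has four roots of positive valuation and one unit root.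

The factors for $\nu$ are $\nu=1-n$, $\nu+2=3-n$, $\nu+4=5-n$, $\nu+6=7-n$, $\nu+8=9-n$, all nonzero by Lemma 4(c). As $n\equiv3\pmod9$, put $E=v(n-3)\ge2$; then $v(9-n)=1$, and $\nu,\nu+4,\nu+6$ are units. So the valuations for $\nu$ are $0,E-1,E-1,E-1,E-2$. The four positive valuations of roots sum to $v(e_5(\nu))=E-2$, so $E\ge6$. The polygon begins with the edge from $(0,0)$ to $(1,0)$. Since the points over $2,3,4$ have height $E-1>E-2$, the rest is one edge from $(1,0)$ to $(5,E-2)$ with only its endpoints on it, and its residual polynomial is $V^4-c$ with $c\ne0$. By Lemma 7 this needs $4\mid2$, a contradiction.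

**Step 4: $n\equiv1\pmod3$.** The purpose is to finish by symmetry. Here $\nu=1-n\equiv0\pmod3$. Steps 2 and 3 used only that $F_n$ and $F_\nu$ split with distinct nonzero roots, so by the symmetry principle they exclude this case too. This proves Proposition 11.

## 11. $m=11$ at the prime 7

**Proposition 12.** $F_n$ does not split over $\mathbb Q$ for $m=11$.

Here $k=5$, $2b=3$, $\nu=3-n$. Let $v=v_7$; then $v(o_i)=0,0,1,1,1$, and all $\binom5i$ are units.

**Step 1: reduction to $n\equiv0$ or $5$.** The purpose is to leave few residue classes modulo $7$. If $7\nmid n(n+2)(n+4)$, the valuations are $0,0,-1$ followed by two numbers $\ge-1$, so $\min v(e_i)/i=-\frac13$, a contradiction. So $n\equiv0,5,3\pmod7$. If $n\equiv3$, then $\nu\equiv0$; if $n\equiv5$, then $\nu\equiv-2\equiv5$. Interchanging $n$ and $\nu$ if necessary, we assume $n\equiv0$ or $n\equiv5$; only the splitting of $F_n$ and $F_\nu$ will be used.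

**Step 2: $n\equiv0$.** The purpose is to exclude this class by its residual polynomial. Let $e=v(n)$. The other four factors are units, and the valuations are $e,e,e-1,e-1,e-1$.

If $e\ge2$, the line to $(5,e-1)$ lies strictly below the other points, since $e-1>\frac i5(e-1)$ for $i\le4$. The residual polynomial is $V^5-c$, and Lemma 7 needs $5\mid6$, a contradiction.

If $e=1$, write $n=7n'$ with $7\nmid n'$. All roots are units, and modulo $7$
$$e_1=e_2=0,\quad e_3=\frac{10\,n'\cdot2\cdot4}{15}=3n',\quad e_4=\frac{5\,n'\cdot2\cdot4\cdot6}{135}=n',\quad e_5=\frac{n'\cdot2\cdot4\cdot6\cdot8}{1485}=-n' .$$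
Here we used that $80/15=16/3\equiv2\cdot5\equiv3$, that $240/135=16/9\equiv1$, and that $384\equiv6$, $1485\equiv1$. The residual polynomial is $V^5-3n'V^2+n'V+n'=V^5-n'(3V^2-V-1)$. For $V\ne0$ we have $V^5=V^{-1}$, so a root $V$ satisfies $1/n'=3V^3-V^2-V$. For $V=1,\dots,6$ the right side is $1,4,6,4,2,4$, so $n'=1,2,6,2,4,2$ respectively. For $n'=1,6,4$ there is only one root $r$, so the polynomial is $(V-r)^5$ and $e_1=5r\ne0$, a contradiction. For $n'=3,5$ there is no root. For $n'=2$ the roots are $2,4,6$, with multiplicities $i,j,l\ge0$ and $i+j+l=5$. From $e_1=e_2=0$ the first two power sums vanish: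
$$2i+4j+6l\equiv0,\quad 4i+16j+36l\equiv0,\quad\text{that is,}\quad i+2j+3l\equiv0,\quad i+4j+2l\equiv0\pmod7 .$$
With $i=5-j-l$ these become $5+j+2l\equiv0$ and $5+3j+l\equiv0$. Inserting $j\equiv-5-2l$ in the second gives $-10-5l\equiv0$, so $l\equiv5$ and $j\equiv6\pmod7$, which is impossible with $j+l\le5$.

**Step 3: $n\equiv5$.** The purpose is to exclude the self-dual class, using $n$ and $\nu$ together. Let $e=v(n+2)\ge1$. The other factors $n,n+4,n+6,n+8$ are units, and the valuations are $0,e,e-1,e-1,e-1$.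

If $e\ge2$, there is an edge from $(1,0)$ to $(5,e-1)$, with only its endpoints on it since $e-1>\frac{i-1}4(e-1)$ for $i\le4$. The residual polynomial is $V^4-c$, and Lemma 7 needs $4\mid6$, a contradiction. So $v(n+2)=1$, and, as $\nu\equiv5$ as well, $v(\nu+2)=v(5-n)=1$. Writing $n+2=7n'$ we have $n-5=7(n'-1)$, so $n'\not\equiv0,1\pmod7$.

All roots are units. Modulo $7$ we have $n\equiv5$, $n+4\equiv9$, $n+6\equiv11$, $n+8\equiv13$, and
$$e_1=\frac{25}3\equiv6,\quad e_2=0,\quad e_3=\frac{10\cdot5\cdot9}{15}n'\equiv2n',\quad e_4=\frac{5\cdot5\cdot9\cdot11}{135}n'=\frac{55}3n'\equiv2n',\quad e_5=\frac{5\cdot9\cdot11\cdot13}{1485}n'=\frac{13}3n'\equiv2n' .$$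
The residual polynomial is $V^5+V^4-2n'V^2+2n'V-2n'=V^4(V+1)-2n'(V^2-V+1)$. For $V=3,5$ we have $V^2-V+1=0$ and $V^4(V+1)\ne0$, so these are not roots. For $V=1,2,4,6$ the equations are $2=2n'$, $6=6n'$, $6=5n'$, $0=6n'$, so $n'=1,1,4,0$ respectively. Hence $n'\equiv4$, and all five roots are $\equiv4$. But then $e_2\equiv10\cdot16\equiv6\ne0$, a contradiction. This proves Proposition 12.

## 12. Three cubic equations

For $k=3$ the polygons will show that $n$ and $N$ are almost cubes. Since $n-N=2b$, we will meet the equations below. Each has the solution $(1,1)$, so congruences alone cannot exclude it; we need a method that isolates a given solution. We use Skolem's method at the prime $3$.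

**Lemma 13.** The only solution in positive integers of each of (i) $2x^3-y^3=1$, (ii) $3x^3-2y^3=1$, (iii) $5x^3-2y^3=3$ is $(x,y)=(1,1)$.

**Step 1: the fields and their 3-adic completions.** The purpose is to fix the arithmetic of the three fields. Let $D=2,12,20$ in cases (i), (ii), (iii), $\theta=\sqrt[3]D$, $K=\mathbb Q(\theta)\subset\mathbb R$. The elements $\theta+1$, $\theta$, $\theta-2$ have the minimal polynomials
$$Y^3-3Y^2+3Y-3,\qquad Y^3-12,\qquad Y^3+6Y^2+12Y-12$$
respectively, all Eisenstein at $3$. So $3$ is totally ramified, $(3)=\mathfrak p_3^3$, and the completion $K_3=\mathbb Q_3(\theta)$ has ring of integers $\mathbb Z_3[\theta]$ and residue field $\mathbb F_3$. For $\xi\in K_3$ let $[\xi]$ be the coefficient of $\theta^2$ in the basis $1,\theta,\theta^2$. The norm of $x\theta-y$ is $Dx^3-y^3$.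

In cases (ii) and (iii), $2$ is totally ramified too: if a prime above $2$ has ramification index $e$, then $e\cdot v_2(D)=2e$ is three times the valuation of $\theta$, so $3\mid e$. Write $(2)=\mathfrak p_2^3$, where $\mathfrak p_2$ has norm $2$.

**Step 2: units have 3-adic powers.** The purpose is to write all units of norm $1$ as $\epsilon_0^z$ with $z\in\mathbb Z_3$. The field $K$ has one real and one pair of complex embeddings, so by Dirichlet's unit theorem its unit group is $\pm\epsilon^{\mathbb Z}$, and we may take $N(\epsilon)=1$, as $N(-1)=-1$. The units of norm $1$ are the $\epsilon^j$, $j\in\mathbb Z$. Let $\epsilon\equiv c\in\mathbb F_3^*$ modulo $\mathfrak p_3$. Multiplication by $\epsilon$ on $\mathbb Z_3[\theta]/3$ respects the filtration by powers of $\mathfrak p_3$ and acts as $c$ on each of its three one-dimensional quotients, so its determinant gives $1=N(\epsilon)\equiv c^3=c$. Hence $\epsilon\equiv1$ modulo $\mathfrak p_3$. If $\epsilon^{3^M}=1+\delta$ with $\delta$ of $\mathfrak p_3$-valuation $t\ge1$,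 then $(1+\delta)^3-1=3\delta+3\delta^2+\delta^3$ has valuation at least $\min(3+t,3t)>t$. So $\epsilon^{3^M}\to1$, and $j\mapsto\epsilon^j$ extends to a continuous homomorphism $z\mapsto\epsilon^z$ on $\mathbb Z_3$.

Let $\epsilon_0=\epsilon^r$ be a unit of norm $1$ that is not a cube in $K$. Then $3\nmid r$, and each $\epsilon^j$ equals $\epsilon_0^z$ with $z=j/r\in\mathbb Z_3$. If $\epsilon_0^q=1+3\gamma$ with $\gamma\in\mathbb Z_3[\theta]$, then by the binomial theorem and continuity, for $\kappa\in\mathbb Z_3[\theta]$ and $w\in\mathbb Z_3$,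
$$[\kappa\,\epsilon_0^{qw}]=[\kappa]+3w[\kappa\gamma]+\sum_{i\ge2}\binom wi3^i[\kappa\gamma^i],\qquad\binom wi3^i=w\,\frac{3^i}i\binom{w-1}{i-1}\in9w\mathbb Z_3\quad(i\ge2),\qquad(11)$$
because $i-v_3(i)\ge2$ for $i\ge2$.

**Step 3: equation (i).** The purpose is to find all units of norm $1$ without $\theta^2$-term. For a solution, $\eta=x\theta-y$ is an algebraic integer of norm $2x^3-y^3=1$, so a unit, and $[\eta]=0$. Take $\epsilon_0=\theta-1$, of norm $2-1=1$. It is not a cube in $K$: a cube root would lie in $\mathbb Z_3[\theta]$, and cubes in $\mathbb Z_3[\theta]$ satisfy $(\alpha+\beta\theta+\gamma'\theta^2)^3\equiv\alpha^3+\beta^3\theta^3+\gamma'^3\theta^6\pmod3$, so they lie in $\mathbb Z_3+3\mathbb Z_3[\theta]$. We have $\epsilon_0^3=\theta^3-3\theta^2+3\theta-1=1+3\gamma$ with $\gamma=\theta-\theta^2$. Write $\eta=\epsilon_0^{3w+r}$ with $w\in\mathbb Z_3$, $r\in\{0,1,2\}$, and use (11) with $q=3$, $\kappa=\epsilon_0^r$.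

For $r=0$: $[1]=0$ and $[\gamma]=-1$, so $0\in-3w+9w\mathbb Z_3$, hence $w=0$, $\eta=1$ and $x=0$, which is excluded. For $r=1$: $[\theta-1]=0$ and $(\theta-1)\gamma=2\theta^2-\theta-2$, so $0\in6w+9w\mathbb Z_3$, hence $w=0$, $\eta=\theta-1$ and $(x,y)=(1,1)$. For $r=2$: $[(\theta-1)^2]=1$, so $[\eta]\equiv1\pmod3$, which is impossible.

**Step 4: equation (ii).** The purpose is the same, after dividing by the known solution to get a unit. For a solution, $x\theta-2y$ has norm $12x^3-8y^3=4$, and $\theta-2$ has norm $12-8=4$. The only integral ideal of norm $4$ is $\mathfrak p_2^2$, so $\eta=(x\theta-2y)/(\theta-2)$ is a unit of norm $1$, and $[(\theta-2)\eta]=0$. Take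
$$\epsilon_0=\frac{(\theta-2)^3}4=\frac{12-6\theta^2+12\theta-8}4=1+3\gamma,\qquad\gamma=\theta-\tfrac12\theta^2 .$$
It is a unit, since $(\theta-2)^3$ generates $\mathfrak p_2^6=(4)$, and its norm is $4^3/4^3=1$. If it were a cube in $K$, then $\sqrt[3]4\in K$. But $\sqrt[3]4$, $\sqrt[3]4\,\theta=\sqrt[3]{48}$, $\sqrt[3]4\,\theta^2=\sqrt[3]{576}$ are cube roots of integers that are not cubes, so each would have a minimal polynomial $Y^3-c$ and trace $0$. Then $\mathrm{Tr}(\sqrt[3]4\,\kappa)=0$ for all $\kappa\in K$, and nondegeneracy of the trace form would give $\sqrt[3]4=0$, a contradiction. So $\epsilon_0$ is not a cube. We have $(\theta-2)\gamma=-6-2\theta+2\theta^2$. For $\eta=\epsilon_0^z$, (11) with $q=1$, $w=z$, $\kappa=\theta-2$ gives $0\in6z+9z\mathbb Z_3$, so $z=0$, $\eta=1$ and $(x,y)=(1,1)$.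

**Step 5: equation (iii).** The purpose is the same, with one extra congruence because $[(\theta-2)\gamma]$ is divisible by $3$. For a solution, $x\theta-2y$ has norm $20x^3-8y^3=12$, and $\theta-2$ has norm $12$. The only integral ideal of norm $12$ is $\mathfrak p_2^2\mathfrak p_3$, so $\eta=(x\theta-2y)/(\theta-2)$ is a unit of norm $1$ with $[(\theta-2)\eta]=0$. Take
$$\epsilon_0=\frac{(\theta-2)^3}{12}=\frac{20-6\theta^2+12\theta-8}{12}=1+\theta-\tfrac12\theta^2,$$
a unit, since $(\theta-2)^3$ generates $\mathfrak p_2^6\mathfrak p_3^3=(12)$, of norm $1$. If it were a cube, then $\sqrt[3]{12}\in K$, which is impossible by the trace argument of Step 4, as $12$, $12\cdot20=240$ and $12\cdot400=4800$ are not cubes. Using $\theta^3=20$,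
$$\epsilon_0^2=-19+7\theta,\qquad\epsilon_0^3=-89-12\theta+\tfrac{33}2\theta^2=1+3\gamma,\qquad\gamma=-30-4\theta+\tfrac{11}2\theta^2,$$
$$(\theta-2)\gamma=170-22\theta-15\theta^2\equiv-(\theta-2)\pmod3 .$$
Hence $(\theta-2)\gamma^i\equiv(-1)^i(\theta-2)\pmod3$, so $[(\theta-2)\gamma^i]\in3\mathbb Z_3$ for all $i$. Write $\eta=\epsilon_0^{3w+r}$, and use (11) with $q=3$, $\kappa=(\theta-2)\epsilon_0^r$.

For $r=0$: the linear term is $3w\cdot(-15)=-45w$, and the terms with $i\ge2$ lie in $9w\cdot3\mathbb Z_3$. So $0\in-45w+27w\mathbb Z_3=9w(-5+3\mathbb Z_3)$, hence $w=0$, $\eta=1$ and $(x,y)=(1,1)$. For $r=1$: $(\theta-2)\epsilon_0=-12-\theta+2\theta^2$, so $[(\theta-2)\eta]\equiv2\pmod3$, impossible. For $r=2$: $(\theta-2)\epsilon_0^2=38-33\theta+7\theta^2$, so $[(\theta-2)\eta]\equiv1\pmod3$, impossible. This proves Lemma 13.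

## 13. $m=6$: two almost-cubes differing by one

**Proposition 14.** $F_n$ does not split over $\mathbb Q$ for $m=6$.

Here $k=3$, $N=d+3\ge6$, $n=N+1$, and $e_1=3n$, $e_2=n(n+2)$, $e_3=\frac{n(n+2)(n+4)}{15}$. What we prove about $v_p(n)$ from the splitting of $F_n$ also holds for $v_p(\nu)=v_p(N)$.

**Step 1: the prime factors of $n$ and $N$.** The purpose is to show that $n$ and $N$ are cubes up to the primes $2$ and $3$. Let $p\mid n$ be odd and $e=v_p(n)$; then $p\nmid(n+2)(n+4)$.

For $p\ge7$ the valuations are $e,e,e$. There is one edge, of slope $\frac e3$, with only its endpoints on it. By (N1), $3\mid e$, and by Lemma 7, $p\equiv1\pmod3$. For $p=5$ the valuations are $e,e,e-1$. The edge from $(0,0)$ to $(3,e-1)$ has only its endpoints on it, and Lemma 7 needs $3\mid4$; so $5\nmid n$. For $p=3$ the valuations are $e+1,e,e-1$. There is one edge, of slope $\frac{e-1}3$, so $e\equiv1\pmod3$.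

With Proposition 10,
$$n=2^\alpha3^\beta A^3,\qquad N=2^{1-\alpha}3^{\beta'}B^3,\qquad\alpha,\beta,\beta'\in\{0,1\},$$
where the prime factors of $A,B\ge1$ are $\equiv1\pmod3$ or equal to $3$, the latter only if $\beta=1$, respectively $\beta'=1$. If $3\nmid A$, then $A\equiv1\pmod3$ and $A^3\equiv1\pmod9$; similarly for $B$.

**Step 2: the equation $n-N=1$ modulo $9$.** The purpose is to reduce to three cases. Not both $n,N$ are divisible by $3$.

If $3\nmid nN$, then $2^\alpha-2^{1-\alpha}\equiv1\pmod9$, so $\alpha=1$: $n=2A^3$, $N=B^3$. If $3\mid n$, then $n=1+N\equiv1+2^{1-\alpha}\pmod9$ must be divisible by $3$, so $\alpha=0$: $n=3A^3$, $N=2B^3$. If $3\mid N$, then $N=n-1\equiv2^\alpha-1\pmod9$ must be divisible by $3$, so $\alpha=0$: $n=A^3\equiv1\pmod9$.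

**Step 3: the three cases.** The purpose is to contradict each. In the first two cases $2A^3-B^3=1$ or $3A^3-2B^3=1$. Lemma 13 gives $A=B=1$, so $N\in\{1,2\}$, contradicting $N\ge6$. In the third case the discriminant condition of Section 7 helps: by (5), $2(n-3)(n+2)$ is a nonzero square. But $n\equiv1\pmod9$ gives $v_3(n+2)=1$ and $v_3(n-3)=0$, so its valuation at $3$ is odd, a contradiction. This proves Proposition 14.

## 14. $m=7$: two almost-cubes differing by three

**Proposition 15.** $F_n$ does not split over $\mathbb Q$ for $m=7$.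

Here $k=3$, $N=d+3\ge6$, $n=N+3$, $\nu=3-n$, and $e_1=n$, $e_2=\frac{n(n+2)}5$, $e_3=\frac{n(n+2)(n+4)}{105}$. Again, statements about $v_p(n)$ hold for $v_p(N)$. When $p\mid n$, let $e=v_p(n)$.

**Step 1: the prime factors of $n$ and $N$.** The purpose is to find the shape of $n,N$ at each prime.

For $p\ge11$, $p\mid n$, the valuations are $e,e,e$; as before, $3\mid e$ and $p\equiv1\pmod3$.

For $p=7$: if $7\nmid n(n+2)(n+4)$, the valuations are $0,0,-1$ and the slope is $-\frac13$, impossible. So
$$n\equiv0,\,5,\,3\pmod7,\qquad\text{and}\quad7\mid N\iff n\equiv3\pmod7 .\qquad(12)$$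
If $7\mid n$, the valuations are $e,e,e-1$; there is one edge, of slope $\frac{e-1}3$, so $e\equiv1\pmod3$. The residual polynomial is $V^3-c$ with $c\equiv\frac n{7^e}\cdot\frac{2\cdot4}{15}\equiv\frac n{7^e}$. It has a root, so $c$ is a cube: $n/7^e\equiv\pm1\pmod7$. Likewise, if $7\mid N$, then $v_7(N)\equiv1\pmod3$ and $N/7^{v_7(N)}\equiv\pm1\pmod7$, via $\nu=-N$.

For $p=5$: if $5\nmid n(n+2)$, the valuations are $0$, $-1$ and a number $\ge-1$, so the first slope is $-\frac12$, impossible. So $5\mid n$ or $5\mid n+2$, and the latter means $5\mid N$; exactly one of $n,N$ is divisible by $5$. If $5\mid n$ and $e\ge2$, the valuations are $e,e-1,e-1$. The edge to $(3,e-1)$ has only its endpoints on it, as $e-1>\frac23(e-1)$, and Lemma 7 needs $3\mid4$, a contradiction. Likewise for $N$. So $v_5(nN)=1$.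

For $p=3$, $3\mid n$, the valuations are $e,e,e-1$; there is one edge, of slope $\frac{e-1}3$, so $e\equiv1\pmod3$. Also $3\mid n\iff3\mid N$.

With Proposition 10,
$$n=3^\beta\delta A^3,\qquad N=3^\beta\delta'B^3,\qquad\beta\in\{0,1\},$$
where $(\delta,\delta')$ is $(1,10)$, $(2,5)$, $(5,2)$ or $(10,1)$, possibly with one entry multiplied by $7$: the first if $7\mid n$, the second if $7\mid N$, and not both as $n-N=3$. The prime factors of $A,B\ge1$ are $\equiv1\pmod3$, or equal to $3$ (only if $\beta=1$). If $3\nmid A$, then $A^3\equiv1\pmod9$; if $7\nmid n$, then $A^3\equiv\pm1\pmod7$. The same holds for $B$, $N$. We need the differences modulo $9$: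

| $(\delta,\delta')$ without factor $7$ | $(1,10)$ | $(2,5)$ | $(5,2)$ | $(10,1)$ |
|---|---|---|---|---|
| $\delta-\delta'$ | $0$ | $6$ | $3$ | $0$ |
| $7\delta-\delta'$ | $6$ | $0$ | $6$ | $6$ |
| $\delta-7\delta'$ | $3$ | $3$ | $0$ | $3$ |

**Step 2: $\beta=0$.** The purpose is to exclude the case where $3\nmid nN$. Then $A^3\equiv B^3\equiv1\pmod9$ and $n-N=3$, so $\delta-\delta'\equiv3\pmod9$. The table leaves $(5,2)$, $(1,70)$, $(2,35)$, $(10,7)$. In the last three, $7\mid N$, so $n\equiv3\pmod7$ by (12) and $\delta\equiv\pm n\equiv\pm3\pmod7$. This leaves $(10,7)$ among them.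

For $(5,2)$: $5A^3-2B^3=3$, so $B=1$ by Lemma 13 and $N=2$, contradicting $N\ge6$.

For $(10,7)$ we use the discriminant. Putting $u=v+\frac n3$,
$$F_n=v^3-\frac{2n(n-3)}{15}v-\frac{8n(n-3)(2n-3)}{945},$$
and $-4p^3-27q^2$ equals
$$n^2(n-3)^2\left[\frac{32n(n-3)}{3375}-\frac{64(2n-3)^2}{33075}\right]=\frac{32\,n^2(n-3)^2}{165375}\left[49n(n-3)-10(2n-3)^2\right]=\frac{288}{165375}\,n^2(n-3)^2(n-5)(n+2).$$
It is a nonzero square, $288=2\cdot12^2$ and $165375=15\cdot105^2$, so $30(n-5)(n+2)$ is a square. Here $n=10A^3\equiv1\pmod9$, so $v_3(n+2)=1$. Since $5\mid n$, we have $5\nmid n+2$. Since $n\equiv3\pmod7$, we have $7\nmid n+2$, and $\gcd(n-5,n+2)$, a divisor of $7$, is $1$. So $v_p(n+2)$ is even for every $p\nmid30$. As $n$ is even, $n-5$ is odd, and $v_2(n+2)$ is odd. Hence $n+2=6y^2$ with an integer $y$. Modulo $5$ this reads $2\equiv y^2$, which is impossible.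

**Step 3: $\beta=1$.** The purpose is to exclude the case where $3$ divides both. Put $n_1=\frac n3=\delta A^3$ and $N_1=\frac N3=\delta'B^3$. Then $n_1-N_1=1$, so at most one of $A,B$ is divisible by $3$. We work modulo $9$. If $3\nmid AB$, then $\delta-\delta'\equiv1\pmod9$, impossible since all entries of the table are $\equiv0\pmod3$. If $3\mid A$, then $n_1\equiv0$ and $\delta'\equiv N_1\equiv8\pmod9$. The possible $\delta'$ are $10,5,2,1$ and $70,35,14,7$, with residues $1,5,2,1$ and $7,8,5,7$; so only $(2,35)$ remains. If $3\mid B$, then $\delta\equiv n_1\equiv1\pmod9$. The possible $\delta$ are $1,2,5,10$ and $7,14,35,70$, with residues $1,2,5,1$ and $7,5,8,7$; so $(1,10)$, $(10,1)$, $(1,70)$, $(10,7)$ remain.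

Now use the prime $7$. For $(1,10)$ and $(10,1)$ we have $7\nmid nN$, so $n\equiv5$ and $N\equiv2\pmod7$ by (12), hence $n_1\equiv4$ and $N_1\equiv3$. But for $(1,10)$, $n_1=A^3\equiv\pm1$, and for $(10,1)$, $N_1=B^3\equiv\pm1$; both are contradictions. For $(2,35)$ and $(10,7)$ we have $7\mid N$, so $n\equiv3$ and $n_1\equiv1\pmod7$; but $n_1=\delta A^3\equiv\pm2$, respectively $\pm3$, a contradiction. For $(1,70)$, $N=210B^3$. With $B_1=B/7^{v_7(B)}$ we get $N/7^{v_7(N)}=30B_1^3\equiv\pm2\pmod7$, contradicting $N/7^{v_7(N)}\equiv\pm1$ from Step 1. This proves Proposition 15.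

*Proof of Theorem 1.* By Propositions 2 and 3, (C1), (C2) and (C3) are equivalent. By Proposition 5, (C3) and (C4) are equivalent for $m\le5$, and (C4) and (C5) are equivalent for all $m$. For $m\ge6$, (C4) and (C5) are false. By Propositions 14 ($m=6$), 15 ($m=7$), 9 ($m=8,9$ and $m\ge12$), 11 ($m=10$) and 12 ($m=11$), $F_n$ does not split over $\mathbb Q$, so (C3) is false by Lemma 4(a). This completes the proof.
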